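
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{fact}[theorem]{Fact}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Selecting $\tau$-covers is selecting $\gamma$-covers}


\begin{abstract}
We answer a question of Scheepers by showing that every set of reals satisfying
$\mathsf S_1(\Omega,\mathrm T)$ satisfies $\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$.
The proof uses only the formally weaker property $\mathsf S_1(\Gamma,\mathrm T)$. The idea is to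
split the space into two clopen halves and to mix covers that are trivial on one half with covers
that are trivial on the other; a $\tau$-cover selected from such a mixture must be a $\gamma$-cover
on one of the halves. The same idea gives
$\mathsf S_1(\Gamma,\mathrm T)=\mathsf S_1(\Gamma,\Gamma)$,
$\mathsf S_1(\mathrm T,\mathrm T)=\mathsf S_1(\mathrm T,\Gamma)$ and
$\mathsf S_1(\Omega,\mathrm T)=\mathsf S_1(\Omega,\Gamma)$.
We also show that the converse of the implication fails, and that, if $\mathfrak b<\mathfrak s$,
then $\mathsf U_{\mathrm{fin}}(\mathcal O,\mathrm T)$ does not imply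
$\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$.
\end{abstract}


\section{The question and the results}

\subsection*{Covers and their traces}
Throughout, a \emph{set of reals} is an infinite, zero-dimensional, separable metrizable space,
and $X$ denotes a set of reals. Such a space has a base of clopen sets and is second countable,
hence Lindel\"of. ``Almost all'' means ``all but finitely many'', and $A\subseteq^*B$ means that
$A\setminus B$ is finite.

A \emph{cover} of $X$ is a family $\mathcal U$ of subsets of $X$ with $X=\bigcup\mathcal U$ and
$X\notin\mathcal U$. For $x\in X$ write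
\[
\mathcal U_x=\{U\in\mathcal U:x\in U\}
\]
and call it the \emph{trace} of $x$. A cover $\mathcal U$ is
\begin{itemize}
\item a \emph{large cover} if every trace $\mathcal U_x$ is infinite;
\item an \emph{$\omega$-cover} if every finite $F\subseteq X$ is contained in some $U\in\mathcal U$;
\item a \emph{$\tau$-cover} if it is large and, for all $x,y\in X$, one of the sets
$\mathcal U_x\setminus\mathcal U_y=\{U\in\mathcal U:x\in U,\ y\notin U\}$ and
$\mathcal U_y\setminus\mathcal U_x$ is finite;
\item a \emph{$\gamma$-cover} if it is infinite and every $x\in X$ belongs to almost all members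
of $\mathcal U$.
\end{itemize}
Let $\mathcal O$, $\Omega$, $\mathrm T$, $\Gamma$ be the collections of all open covers, open
$\omega$-covers, open $\tau$-covers and open $\gamma$-covers of $X$. We shall see that
$\Gamma\subseteq\mathrm T\subseteq\Omega$ (Fact~\ref{fact:covers}).

In terms of traces, a $\gamma$-cover is an infinite cover all of whose traces are cofinite. A
$\tau$-cover is one whose traces are infinite and form a chain: any two of them are comparable
under $\subseteq^*$. An infinite subfamily $\mathcal B$ of a $\tau$-cover $\mathcal U$ is a
$\gamma$-cover exactly when $\mathcal B\subseteq^*\mathcal U_x$ for every $x$, that is, when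
$\mathcal B$ is an infinite lower bound of the chain of traces.

For $\mathcal A,\mathcal B\in\{\Omega,\mathrm T,\Gamma\}$, the space $X$ satisfies
$\mathsf S_1(\mathcal A,\mathcal B)$ if for every sequence $(\mathcal U_n)_{n\in\mathbb N}$ of
members of $\mathcal A$ there are $U_n\in\mathcal U_n$ ($n\in\mathbb N$) with
$\{U_n:n\in\mathbb N\}\in\mathcal B$. For $\mathcal B\in\{\mathrm T,\Gamma\}$, the space $X$
satisfies $\mathsf U_{\mathrm{fin}}(\mathcal O,\mathcal B)$ if for every sequence
$(\mathcal U_n)_{n\in\mathbb N}$ of open covers of $X$, none of which contains a finite subcover,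
there are finite (possibly empty) sets $\mathcal F_n\subseteq\mathcal U_n$ ($n\in\mathbb N$) with
$\{\bigcup\mathcal F_n:n\in\mathbb N\}\in\mathcal B$.

\subsection*{The question}
Scheepers asked whether $\mathsf S_1(\Omega,\mathrm T)$ implies
$\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$; the problem is posed in \cite{MST}. The
hypothesis is strong in one respect: only one set is taken from each cover, while
$\mathsf U_{\mathrm{fin}}$ allows finitely many. But it produces only $\tau$-covers, and a single
$\tau$-cover may be far from a $\gamma$-cover.

\begin{example}\label{ex:tower}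
By Zorn's lemma there is a maximal family $X$ of infinite subsets of $\mathbb N$ that are pairwise
$\subseteq^*$-comparable. View $X$ as a subspace of the power set of $\mathbb N$, identified with
$2^{\mathbb N}$, and let $O_n=\{A\in X:n\in A\}$. By maximality $X$ contains all cofinite sets; in
particular $X$ is infinite. Since $\mathbb N\setminus\{n\}$ belongs to every $O_m$ with $m\ne n$ but
not to $O_n$, the sets $O_n$ are distinct and different from $X$. The trace of a point $A\in X$ in
$\{O_n:n\in\mathbb N\}$ corresponds to the set $A$ itself, so $\{O_n:n\in\mathbb N\}$ is an open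
$\tau$-cover. It contains no $\gamma$-cover. Indeed, otherwise there would be an infinite
$B\subseteq\mathbb N$ with $B\subseteq^*A$ for all $A\in X$. Take an infinite $B'\subseteq B$ with
$B\setminus B'$ infinite. Then $B'\subseteq^*A$ for all $A\in X$, so $B'\in X$ by maximality, and
therefore $B\subseteq^*B'$, which is false.
\end{example}

So one cannot in general pass from a selected $\tau$-cover to a $\gamma$-cover by thinning it out.
A proof of the implication has to use the freedom to choose which covers to select from. At the level
of $\mathsf U_{\mathrm{fin}}$ this freedom is not enough: we show in Section~\ref{sec:limits} that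
if $\mathfrak b<\mathfrak s$, which is consistent, then
$\mathsf U_{\mathrm{fin}}(\mathcal O,\mathrm T)$ does not imply
$\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$. This could suggest a negative answer. The answer is
nevertheless positive, in ZFC.

\begin{theorem}\label{thm:main}
If $X$ satisfies $\mathsf S_1(\Omega,\mathrm T)$, or just $\mathsf S_1(\Gamma,\mathrm T)$, then
$X$ satisfies $\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$.
\end{theorem}

In fact, for $\mathsf S_1$, selecting $\tau$-covers is the same as selecting $\gamma$-covers.

\begin{theorem}\label{thm:strong}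
For every set of reals $X$:
\begin{enumerate}
\item[(a)] $\mathsf S_1(\Gamma,\mathrm T)\iff\mathsf S_1(\Gamma,\Gamma)$;
\item[(b)] $\mathsf S_1(\mathrm T,\mathrm T)\iff\mathsf S_1(\mathrm T,\Gamma)$;
\item[(c)] $\mathsf S_1(\Omega,\mathrm T)\iff\mathsf S_1(\Omega,\Gamma)$.
\end{enumerate}
\end{theorem}

In particular, $\mathsf S_1(\Omega,\mathrm T)$ is exactly the $\gamma$-property
$\mathsf S_1(\Omega,\Gamma)$. Section~\ref{sec:facts} collects elementary facts,
Section~\ref{sec:halves} contains the main idea, and Theorem~\ref{thm:main} is proved in
Section~\ref{sec:main}. Parts (a), and then (b) and (c), of Theorem~\ref{thm:strong} are proved in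
Sections~\ref{sec:gamma} and~\ref{sec:tau}. Section~\ref{sec:limits} shows that the converse of
Theorem~\ref{thm:main} fails, and treats $\mathsf U_{\mathrm{fin}}(\mathcal O,\mathrm T)$.

\section{Elementary facts}\label{sec:facts}

\begin{fact}\label{fact:chain}
Let $A_1,\dots,A_r$ ($r\ge1$) be infinite sets that are pairwise $\subseteq^*$-comparable. Then
$A_1\cap\dots\cap A_r$ is infinite.
\end{fact}

\begin{proof}
The relation $\subseteq^*$ is transitive, so among finitely many pairwise comparable sets there is
one, say $A_s$, with $A_s\subseteq^*A_t$ for all $t$. Then almost all elements of the infinite set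
$A_s$ lie in the intersection.
\end{proof}

\begin{fact}\label{fact:covers}
\begin{enumerate}
\item[(i)] $\Gamma\subseteq\mathrm T\subseteq\Omega$.
\item[(ii)] Every $\omega$-cover is large.
\item[(iii)] If finitely many members are removed from a $\tau$-cover, what remains is a
$\tau$-cover.
\end{enumerate}
\end{fact}

\begin{proof}
(i) If $\mathcal U\in\Gamma$, all traces are cofinite in the infinite set $\mathcal U$, hence
infinite and comparable; so $\mathcal U\in\mathrm T$. If $\mathcal U\in\mathrm T$ and $F\subseteq X$
is finite and nonempty, then by Fact~\ref{fact:chain} the set $\bigcap_{x\in F}\mathcal U_x$ is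
infinite, and each of its elements contains $F$.

(ii) Let $\mathcal U$ be an $\omega$-cover and suppose that only finitely many members
$U_1,\dots,U_r$ contain $x$. Since $U_s\ne X$, we can pick $z_s\in X\setminus U_s$. Some
$U\in\mathcal U$ contains $\{x,z_1,\dots,z_r\}$. It contains $x$, so $U=U_s$ for some $s$; but
$z_s\in U\setminus U_s$, a contradiction.

(iii) All traces lose only finitely many elements, so they remain infinite and comparable; as they
are nonempty, the remaining family covers $X$.
\end{proof}

\begin{fact}[Disjoint refinement]\label{fact:dr}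
For infinite sets $S_0,S_1,S_2,\dots$ there are pairwise disjoint, countably infinite sets
$S'_n\subseteq S_n$.
\end{fact}

\begin{proof}
Go through the pairs $(n,j)\in\mathbb N^2$ in an enumeration of order type $\omega$ and choose
$s_{n,j}\in S_n$ different from the finitely many elements chosen before. Let
$S'_n=\{s_{n,j}:j\in\mathbb N\}$.
\end{proof}

We use Fact~\ref{fact:dr} to avoid a nuisance. A selected cover is a \emph{set}
$\{U_n:n\in\mathbb N\}$, and if one set is selected for infinitely many $n$, then ``infinitely many
$n$'' no longer means ``infinitely many members of the cover''.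

\section{Two halves}\label{sec:halves}

\subsection*{The idea, for subsets of $\mathbb N^{\mathbb N}$}
Let $X\subseteq\mathbb N^{\mathbb N}$ satisfy $\mathsf S_1(\Gamma,\mathrm T)$. We would like to
prove that $X$ is \emph{bounded}: there is $g\in\mathbb N^{\mathbb N}$ such that, for each $x\in X$,
$x(n)\le g(n)$ for almost all $n$. The natural attempt is to select from the covers
$\mathcal U_n=\{\{x\in X:x(n)\le m\}:m\in\mathbb N\}$. (If $\{x(n):x\in X\}$ is unbounded, this is a
$\gamma$-cover: a point $x$ is missed only when $m<x(n)$.) If no set is selected twice, we get $g$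
such that the sets $\{n:x(n)\le g(n)\}$ are infinite and form a chain under $\subseteq^*$. But these
sets need not be cofinite: $g$ is above each $x$ infinitely often, while we want it to be above each
$x$ almost always.

Now suppose that $X=X_0\sqcup X_1$ with $X_0$ and $X_1$ clopen. To keep the sketch simple, assume
that $\{x(n):x\in X_i\}$ is unbounded for all $n$ and both $i$. Consider
\[
\mathcal U^i_n=\bigl\{\{x\in X_i:x(n)\le m\}\cup X_{1-i}:m\in\mathbb N\bigr\}
\qquad(i\in\{0,1\},\ n\in\mathbb N).
\]
These are again $\gamma$-covers. Assume also that, for each $i$, the families $\mathcal U^i_n$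
($n\in\mathbb N$) are pairwise disjoint; in general we shall shrink them. Apply
$\mathsf S_1(\Gamma,\mathrm T)$ to all of them, both kinds \emph{together}. We get functions
$g_0,g_1$ such that the sets
\[
\{x\in X_0:x(n)\le g_0(n)\}\cup X_1,\qquad X_0\cup\{x\in X_1:x(n)\le g_1(n)\}\qquad(n\in\mathbb N)
\]
form a $\tau$-cover. By disjointness, the sets on the left are distinct for distinct $n$, and so are
the sets on the right. Suppose that some $x_0\in X_0$ satisfies $x_0(n)>g_0(n)$ for infinitely many
$n$. For these $n$ the set on the left contains $x_1$ and not $x_0$, whatever $x_1\in X_1$ is. If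
some $x_1\in X_1$ satisfies $x_1(n)>g_1(n)$ for infinitely many $n$, then the corresponding sets on
the right contain $x_0$ and not $x_1$. Both cannot happen, because the traces of $x_0$ and
$x_1$ are comparable. So $X_0$ is bounded by $g_0$ or $X_1$ is bounded by $g_1$.

We have lost one half of the space, but that is harmless. Countable unions of bounded sets are
bounded, and Lemma~\ref{lem:split} below shows that an unbounded $X$ could have been cut into two
unbounded clopen halves. So, once the two simplifying assumptions are removed, $X$ is bounded.

The general proofs follow this plan, with other notions in place of ``bounded''. Each time we have to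
show that the notion is preserved by countable unions, and we have to find suitable covers to mix.

\subsection*{Splitting a space that is not small}

\begin{definition}
A family $\mathcal I$ of subsets of $X$ is \emph{$\sigma$-additive} if it contains $\emptyset$ and
all singletons and is closed under countable unions.
\end{definition}

We do not ask that subsets of members of $\mathcal I$ be in $\mathcal I$.

\begin{lemma}\label{lem:split}
Let $\mathcal I$ be a $\sigma$-additive family of subsets of $X$ with $X\notin\mathcal I$. Then
there is a partition $X=X_0\sqcup X_1$ into clopen sets with $X_0,X_1\notin\mathcal I$.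
\end{lemma}

\begin{proof}
Suppose not. Then for every clopen $C\subseteq X$ we have $C\in\mathcal I$ or
$X\setminus C\in\mathcal I$. If every point had a clopen neighborhood in $\mathcal I$, then, as $X$
is Lindel\"of, $X$ would be a countable union of members of $\mathcal I$, so $X\in\mathcal I$. Hence
some $p\in X$ has no clopen neighborhood in $\mathcal I$. Let $\{V_n:n\in\mathbb N\}$ be a base of
clopen neighborhoods at $p$. Since $V_n\notin\mathcal I$, we have $X\setminus V_n\in\mathcal I$ for
all $n$. As $\bigcap_nV_n=\{p\}$,
\[
X=\{p\}\cup\bigcup_n(X\setminus V_n)\in\mathcal I,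
\]
a contradiction.
\end{proof}

This is where zero-dimensionality is used. In the real line, for instance, there is no partition
into two nonempty clopen sets at all.

\subsection*{A $\tau$-cover mixed from two halves}

\begin{lemma}\label{lem:mix}
Let $X=X_0\sqcup X_1$ with $X_0,X_1$ clopen. For $i\in\{0,1\}$ let $K_i$ be a countably infinite set
and $(U^i_k)_{k\in K_i}$ a family of open sets $U^i_k\subsetneq X_i$ in which each set occurs for
only finitely many $k$. If
\[
\mathcal V=\{U^0_k\cup X_1:k\in K_0\}\cup\{X_0\cup U^1_k:k\in K_1\}
\]
is a $\tau$-cover of $X$, then for some $i\in\{0,1\}$ every $x\in X_i$ belongs to $U^i_k$ for almost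
all $k\in K_i$.
\end{lemma}

\begin{proof}
Otherwise there are $x_0\in X_0$ and $x_1\in X_1$ such that, for each $i$, the set of all $k\in K_i$
with $x_i\notin U^i_k$ is infinite. For these infinitely many $k\in K_0$ the set $U^0_k\cup X_1$
contains $x_1$ and not $x_0$. Each set occurs for only finitely many $k$, so these are infinitely
many distinct members of $\mathcal V$, and $\mathcal V_{x_1}\setminus\mathcal V_{x_0}$ is infinite.
Exchanging the roles of $0$ and $1$, the infinitely many distinct sets $X_0\cup U^1_k$ with
$k\in K_1$, $x_1\notin U^1_k$, show that $\mathcal V_{x_0}\setminus\mathcal V_{x_1}$ is infinite.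
This contradicts that $\mathcal V$ is a $\tau$-cover.
\end{proof}

\subsection*{Arrays and diagonals}
We now set up the general form of the argument for $\mathbb N^{\mathbb N}$. The sets
$\{x:x(n)\le m\}$ form an array with rows indexed by $n$, and a bound $g$ picks one set from each
row.

\begin{definition}
Let $Y\subseteq X$. A \emph{$\gamma$-array} on $Y$ is an array $(W_{n,m})_{n,m\in\mathbb N}$ of
relatively open subsets of $Y$ such that for each $n$, every $y\in Y$ belongs to $W_{n,m}$ for
almost all $m$. It is \emph{increasing} if $W_{n,0}\subseteq W_{n,1}\subseteq\cdots$ for each $n$. A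
\emph{diagonal} of the array is a function $g\in\mathbb N^{\mathbb N}$ such that every $y\in Y$
belongs to $W_{n,g(n)}$ for almost all $n$.

We say that $Y$ satisfies $\mathrm D$ if every $\gamma$-array on $Y$ has a diagonal, and that $Y$
satisfies $\mathrm D^{\uparrow}$ if every increasing $\gamma$-array on $Y$ has a diagonal.
\end{definition}

Thus an array of relatively open sets with $W_{n,0}\subseteq W_{n,1}\subseteq\cdots$ and
$\bigcup_mW_{n,m}=Y$ for all $n$ is an increasing $\gamma$-array, and all increasing $\gamma$-arrays
are of this form. Sets may repeat in an array, and $Y$ itself may occur in it; the difference between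
a row and a $\gamma$-cover is taken care of in the next proof.

\begin{proposition}\label{prop:half}
Let $X$ satisfy $\mathsf S_1(\Gamma,\mathrm T)$, let $X=X_0\sqcup X_1$ with $X_0,X_1$ clopen, and let
$(W^i_{n,m})$ be a $\gamma$-array on $X_i$, for $i=0,1$. Then at least one of the two arrays has a
diagonal.
\end{proposition}

\begin{proof}
Let $N_i=\{n:W^i_{n,m}\ne X_i\text{ for all }m\}$. For $n\notin N_i$ fix $g_i(n)$ with
$W^i_{n,g_i(n)}=X_i$. If $N_i$ is finite for some $i$, then $g_i$, extended arbitrarily to $N_i$, is
a diagonal. So assume that $N_0$ and $N_1$ are infinite.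

Let $n\in N_i$. A set that occurs for infinitely many $m$ in the row $(W^i_{n,m})_m$ would contain
every point of $X_i$, so it would equal $X_i$, contrary to $n\in N_i$. Hence each set occurs only
finitely often in the row, the family $\{W^i_{n,m}:m\in\mathbb N\}$ is infinite, and each point of
$X_i$ is missed by only finitely many of its members. By Fact~\ref{fact:dr}, for each $i$ there are
infinite families
\[
\mathcal W^i_n\subseteq\{W^i_{n,m}:m\in\mathbb N\}\qquad(n\in N_i)
\]
that are pairwise disjoint for different $n$. Put
\[
\mathcal U^i_n=\{W\cup X_{1-i}:W\in\mathcal W^i_n\}\qquad(i\in\{0,1\},\ n\in N_i).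
\]
This is an infinite family of open sets, none equal to $X$. Each point of $X_i$ is missed by only
finitely many members, and points of $X_{1-i}$ are missed by none. So $\mathcal U^i_n\in\Gamma$.

Apply $\mathsf S_1(\Gamma,\mathrm T)$ to the countable collection of all $\mathcal U^i_n$. We obtain
$W^i_n\in\mathcal W^i_n$ such that $\{W^i_n\cup X_{1-i}:i\in\{0,1\},\ n\in N_i\}\in\mathrm T$. For
fixed $i$ the sets $W^i_n$ ($n\in N_i$) are pairwise distinct, because the families $\mathcal W^i_n$
are disjoint, and different from $X_i$. By Lemma~\ref{lem:mix} with $K_i=N_i$, for some $i$ every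
$x\in X_i$ belongs to $W^i_n$ for almost all $n\in N_i$. For $n\in N_i$ choose $g_i(n)$ with
$W^i_{n,g_i(n)}=W^i_n$. Then $g_i$ is a diagonal of $(W^i_{n,m})$.
\end{proof}

It matters here that every one of the covers contributes a member to the selected $\tau$-cover. We
return to this point in Section~\ref{sec:limits}.

\section{The answer}\label{sec:main}

In view of Proposition~\ref{prop:half}, two things remain for Theorem~\ref{thm:main}: that
$\mathrm D^{\uparrow}$ is the right notion, and that it is $\sigma$-additive.

\begin{lemma}\label{lem:Dup}
\begin{enumerate}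
\item[(i)] If $X$ satisfies $\mathrm D^{\uparrow}$, then $X$ satisfies
$\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$.
\item[(ii)] The family of all $Y\subseteq X$ satisfying $\mathrm D^{\uparrow}$ is $\sigma$-additive.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $\mathcal U_n$ ($n\in\mathbb N$) be open covers without finite subcovers. As $X$ is
Lindel\"of, there is a countable subcover $\{O_{n,m}:m\in\mathbb N\}\subseteq\mathcal U_n$. Let
$W_{n,m}=\bigcup_{j\le m}O_{n,j}$; this set is not $X$. The sets $W_{n,m}$ form an increasing
$\gamma$-array on $X$. Let $g$ be a diagonal and $\mathcal F_n=\{O_{n,j}:j\le g(n)\}$, so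
$\bigcup\mathcal F_n=W_{n,g(n)}\ne X$. Each $x\in X$ is missed by only finitely many of the sets
$W_{n,g(n)}$. If the family $\{W_{n,g(n)}:n\in\mathbb N\}$ were finite, some set $W$ would equal
$W_{n,g(n)}$ for infinitely many $n$. Since each $x\in X$ is in $W_{n,g(n)}$ for almost all $n$, it
would be in $W$, so $W=X$, a contradiction. Hence $\{\bigcup\mathcal F_n:n\in\mathbb N\}\in\Gamma$.

(ii) For $\emptyset$ every function is a diagonal, and for a singleton $\{y\}$ pick $g(n)$ with
$y\in W_{n,g(n)}$. Let $Y=\bigcup_{k\in\mathbb N}Y_k$, where all $Y_k$ satisfy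
$\mathrm D^{\uparrow}$, and let $(W_{n,m})$ be an increasing $\gamma$-array on $Y$. Then
$(W_{n,m}\cap Y_k)$ is an increasing $\gamma$-array on $Y_k$; let $g_k$ be a diagonal. Put
$g(n)=\max_{k\le n}g_k(n)$. If $y\in Y_k$, then for almost all $n$ we have $n\ge k$ and
$y\in W_{n,g_k(n)}\subseteq W_{n,g(n)}$. So $g$ is a diagonal of $(W_{n,m})$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since $\Gamma\subseteq\Omega$, $\mathsf S_1(\Omega,\mathrm T)$ implies
$\mathsf S_1(\Gamma,\mathrm T)$. So let $X$ satisfy $\mathsf S_1(\Gamma,\mathrm T)$. By
Lemma~\ref{lem:Dup}(i) it suffices to prove that $X$ satisfies $\mathrm D^{\uparrow}$. Suppose it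
does not. By Lemma~\ref{lem:Dup}(ii) and Lemma~\ref{lem:split} there is a partition
$X=X_0\sqcup X_1$ into clopen sets neither of which satisfies $\mathrm D^{\uparrow}$. For each $i$
there is then an increasing $\gamma$-array on $X_i$ without a diagonal. This contradicts
Proposition~\ref{prop:half}.
\end{proof}

\section{From $\gamma$-covers to $\gamma$-covers}\label{sec:gamma}

All implications from right to left in Theorem~\ref{thm:strong} hold because
$\Gamma\subseteq\mathrm T$. To prove that $\mathsf S_1(\Gamma,\mathrm T)$ implies
$\mathsf S_1(\Gamma,\Gamma)$ we replace $\mathrm D^{\uparrow}$ by $\mathrm D$.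
Proposition~\ref{prop:half} was stated for arbitrary $\gamma$-arrays, so only $\sigma$-additivity
needs a new argument. When rows are not increasing, a maximum of indices is of no use: the sets
chosen for $Y_0$ and for $Y_1$ may have nothing to do with each other. The remedy is to choose for
$Y_0$ not one set but \emph{infinitely many} sets from each row, all good for $Y_0$, to make the
choice for $Y_1$ among these, and so on. Property $\mathrm D$ provides infinitely many choices if
each row is first cut into infinitely many infinite rows.

\begin{lemma}\label{lem:D}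
The family of all $Y\subseteq X$ satisfying $\mathrm D$ is $\sigma$-additive.
\end{lemma}

\begin{proof}
For $\emptyset$ and singletons argue as in Lemma~\ref{lem:Dup}(ii). Let $Y=\bigcup_{k\in\mathbb N}Y_k$,
where all $Y_k$ satisfy $\mathrm D$, and let $(W_{n,m})$ be a $\gamma$-array on $Y$.

\emph{Claim.} Let $k\in\mathbb N$ and let $M_n\subseteq\mathbb N$ be infinite ($n\in\mathbb N$). Then
there are infinite $M'_n\subseteq M_n$ such that for each $y\in Y_k$ the set
$\{(n,m):m\in M'_n,\ y\notin W_{n,m}\}$ is finite.

To prove it, partition each $M_n$ into infinite sets $M_{n,j}$ ($j\in\mathbb N$). The rows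
$(W_{n,m}\cap Y_k)_{m\in M_{n,j}}$, indexed by the pairs $(n,j)\in\mathbb N^2$, form a
$\gamma$-array on $Y_k$ after reindexing. A diagonal gives $m(n,j)\in M_{n,j}$ such that every
$y\in Y_k$ belongs to $W_{n,m(n,j)}$ for almost all pairs $(n,j)$. Let
$M'_n=\{m(n,j):j\in\mathbb N\}$, which is infinite since the sets $M_{n,j}$ ($j\in\mathbb N$) are
disjoint. This proves the claim.

Start with $M_n=\mathbb N$ and apply the claim successively for $k=0,1,2,\dots$. We get infinite sets
$M^0_n\supseteq M^1_n\supseteq\cdots$ for each $n$, such that $(M^k_n)_{n\in\mathbb N}$ is as in the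
claim for $Y_k$. Pick $g(n)\in M^n_n$. Let $y\in Y_k$. For $n\ge k$ we have
$g(n)\in M^n_n\subseteq M^k_n$, so $y\notin W_{n,g(n)}$ for only finitely many such $n$. Hence $g$
is a diagonal of $(W_{n,m})$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(a)}]
Let $X$ satisfy $\mathsf S_1(\Gamma,\mathrm T)$. If $X$ did not satisfy $\mathrm D$,
Lemmas~\ref{lem:D} and~\ref{lem:split} would give a partition $X=X_0\sqcup X_1$ into clopen sets and
$\gamma$-arrays on $X_0$ and $X_1$ without diagonals, contrary to Proposition~\ref{prop:half}. So
$X$ satisfies $\mathrm D$.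

Now let $\mathcal U_n\in\Gamma$ ($n\in\mathbb N$). By Fact~\ref{fact:dr} there are pairwise disjoint
countably infinite $\mathcal U'_n\subseteq\mathcal U_n$. Enumerate $\mathcal U'_n$ bijectively as
$\{W_{n,m}:m\in\mathbb N\}$. Each point is missed by only finitely many members of $\mathcal U_n$,
so $(W_{n,m})$ is a $\gamma$-array on $X$. Let $g$ be a diagonal. The sets
$W_{n,g(n)}\in\mathcal U_n$ are distinct for distinct $n$ and different from $X$, and each $x\in X$
belongs to almost all of them. So $\{W_{n,g(n)}:n\in\mathbb N\}\in\Gamma$.
\end{proof}

\section{Finding $\gamma$-covers inside $\tau$-covers}\label{sec:tau}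

For parts (b) and (c) the covers we start from are not $\gamma$-covers. The next proposition reduces
these parts to (a). By Example~\ref{ex:tower} its conclusion cannot hold without a hypothesis on
$X$. The plan is that of Section~\ref{sec:halves}. Fix a countable $\tau$-cover. The notion that
replaces boundedness of $E\subseteq X$ is that the traces of the points of $E$ have an infinite lower
bound under $\subseteq^*$, and the covers that we mix are obtained by restricting the given cover to
one of the halves.

\begin{proposition}\label{prop:inside}
If $X$ satisfies $\mathsf S_1(\mathrm T,\mathrm T)$, then every open $\tau$-cover of $X$ contains an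
open $\gamma$-cover of $X$.
\end{proposition}

\begin{proof}
Let $\mathcal U\in\mathrm T$. Applying $\mathsf S_1(\mathrm T,\mathrm T)$ to the constant sequence
$\mathcal U$ we get a countable subfamily of $\mathcal U$ in $\mathrm T$. Being large, it is infinite.
So we may assume that $\mathcal U=\{O_n:n\in\mathbb N\}$, enumerated bijectively. Let
\[
A_x=\{n:x\in O_n\}\qquad(x\in X).
\]
These sets are infinite and pairwise $\subseteq^*$-comparable, so by Fact~\ref{fact:chain} any
finitely many of them have infinite intersection.

Call $E\subseteq X$ \emph{small} if there is an infinite $B\subseteq\mathbb N$ with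
$B\subseteq^*A_x$ for all $x\in E$. If $X$ is small, witnessed by $B$, then
$\{O_n:n\in B\}\in\Gamma$ and we are done. So suppose that $X$ is not small; we seek a
contradiction.

\emph{Step 1: the small sets form a $\sigma$-additive family.} Clearly $\emptyset$ and singletons
are small. We first show: if $E$ is small, there is $y\in X$ with $A_y\subseteq^*A_x$ for all
$x\in E$. Suppose not. Then for each $y\in X$ there is $x\in E$ with $A_y\not\subseteq^*A_x$, and
therefore $A_x\subseteq^*A_y$. If $B$ witnesses that $E$ is small, then
$B\subseteq^*A_x\subseteq^*A_y$. So $B\subseteq^*A_y$ for all $y\in X$, and $X$ is small, contrary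
to our assumption.

Let $E_k$ ($k\in\mathbb N$) be small, and let $y_k\in X$ be such that $A_{y_k}\subseteq^*A_x$ for
all $x\in E_k$. Since finite intersections of the sets $A_{y_k}$ are infinite, we can choose
$b_0<b_1<\cdots$ with $b_k\in\bigcap_{j\le k}A_{y_j}$. Let $B=\{b_k:k\in\mathbb N\}$. Then
$B\subseteq^*A_{y_k}$ for all $k$, so $B\subseteq^*A_x$ for all $x\in\bigcup_kE_k$. Hence
$\bigcup_kE_k$ is small.

By Lemma~\ref{lem:split} there is a partition $X=X_0\sqcup X_1$ into clopen sets that are not small.

\emph{Step 2: $\tau$-covers that live on one half.} Fix $i$. The set $\{n:X_i\subseteq O_n\}$ is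
finite, since otherwise it would witness that $X_i$ is small. Let $N_i$ be its complement, and put
\[
\mathcal W^i=\{(O_n\cap X_i)\cup X_{1-i}:n\in N_i\}.
\]
We claim that $\mathcal W^i\in\mathrm T$. The point that needs care is that different sets $O_n$ may
have the same intersection with $X_i$, so we must check that enough distinct members remain; here
the fact that $\omega$-covers are large helps. The members of $\mathcal W^i$ are open and different
from $X$. If $F\subseteq X$ is finite, then $F\cap X_i\subseteq O_n$ for infinitely many $n$, hence
for some $n$ in the cofinite set $N_i$, and $F\subseteq(O_n\cap X_i)\cup X_{1-i}$. So $\mathcal W^i$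
is an $\omega$-cover, and it is large by Fact~\ref{fact:covers}(ii). To check comparability, let
$x,y\in X$. If $x\in X_{1-i}$, no member omits $x$, so no member contains $y$ and not $x$; the case
$y\in X_{1-i}$ is the same with $x$ and $y$ exchanged. If $x,y\in X_i$, the members containing $x$
and not $y$ are among the sets $(O_n\cap X_i)\cup X_{1-i}$ with $n\in A_x\setminus A_y$, those
containing $y$ and not $x$ are among the ones with $n\in A_y\setminus A_x$, and one of these two
index sets is finite. So $\mathcal W^i\in\mathrm T$.

\emph{Step 3: mixing the halves.} If we only used the covers $\mathcal W^0$ and $\mathcal W^1$,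
repeated infinitely often, the same member of $\mathcal W^i$ might be selected again and again. To
prevent this, enumerate the infinite family $\mathcal W^i$ bijectively as $\{V^i_0,V^i_1,\dots\}$,
and use the tails
\[
\mathcal W^i_k=\{V^i_l:l\ge k\}\qquad(i\in\{0,1\},\ k\in\mathbb N),
\]
which are $\tau$-covers by Fact~\ref{fact:covers}(iii). Apply $\mathsf S_1(\mathrm T,\mathrm T)$ to
the countable collection of all $\mathcal W^i_k$. We get $n^i_k\in N_i$ such that, with
$U^i_k=O_{n^i_k}\cap X_i$, we have $U^i_k\cup X_{1-i}\in\mathcal W^i_k$ and
\[
\{U^i_k\cup X_{1-i}:i\in\{0,1\},\ k\in\mathbb N\}\in\mathrm T.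
\]
Each $U^i_k$ is open and different from $X_i$, because $n^i_k\in N_i$. For fixed $i$ each set occurs
as $U^i_k$ for only finitely many $k$, because $V^i_l\in\mathcal W^i_k$ only if $k\le l$. By
Lemma~\ref{lem:mix} with $K_0=K_1=\mathbb N$, there is $i$ such that every $x\in X_i$ belongs to
$U^i_k\subseteq O_{n^i_k}$ for almost all $k$. Let $B=\{n^i_k:k\in\mathbb N\}$. It is infinite, since
there are infinitely many distinct sets $U^i_k$, and $B\subseteq^*A_x$ for all $x\in X_i$. So $X_i$
is small, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(b)}]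
Let $X$ satisfy $\mathsf S_1(\mathrm T,\mathrm T)$ and let $\mathcal U_n\in\mathrm T$
($n\in\mathbb N$). By Proposition~\ref{prop:inside} there are $\mathcal U'_n\subseteq\mathcal U_n$
with $\mathcal U'_n\in\Gamma$. Since $\Gamma\subseteq\mathrm T$, the space $X$ satisfies
$\mathsf S_1(\Gamma,\mathrm T)$, hence $\mathsf S_1(\Gamma,\Gamma)$ by (a). Applying the latter to
$(\mathcal U'_n)$ gives $U_n\in\mathcal U_n$ with $\{U_n:n\in\mathbb N\}\in\Gamma$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(c)}]
Let $X$ satisfy $\mathsf S_1(\Omega,\mathrm T)$ and let $\mathcal U_n\in\Omega$ ($n\in\mathbb N$).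
Applying $\mathsf S_1(\Omega,\mathrm T)$, for each $n$, to the constant sequence $\mathcal U_n$, we
see that each $\mathcal U_n$ contains a member of $\mathrm T$. Since
$\Gamma\subseteq\mathrm T\subseteq\Omega$, the space $X$ satisfies $\mathsf S_1(\mathrm T,\mathrm T)$
and $\mathsf S_1(\Gamma,\mathrm T)$. By Proposition~\ref{prop:inside} each $\mathcal U_n$ contains
some $\mathcal U'_n\in\Gamma$. By (a) we can apply $\mathsf S_1(\Gamma,\Gamma)$ to
$(\mathcal U'_n)$, which gives $U_n\in\mathcal U_n$ with $\{U_n:n\in\mathbb N\}\in\Gamma$.
\end{proof}

\section{Limits of the implication}\label{sec:limits}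

\subsection*{The converse fails}
The Cantor space $2^{\mathbb N}$ is compact, so it satisfies
$\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$ vacuously. It does not satisfy
$\mathsf S_1(\Omega,\mathrm T)$. Indeed, let $\mathcal U_n$ be the family of clopen sets of measure
less than $2^{-n-2}$ ($n=0,1,\dots$), with respect to the usual product probability measure. A
finite set is contained in clopen sets of arbitrarily small measure, so $\mathcal U_n\in\Omega$. If
$U_n\in\mathcal U_n$, then $\bigcup_nU_n$ has measure at most $\sum_n2^{-n-2}=1/2$, so
$\{U_n:n\in\mathbb N\}$ is not a cover.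

\subsection*{Finite selections}
We finally show that $\mathsf S_1$ cannot be weakened to $\mathsf U_{\mathrm{fin}}$ in
Theorem~\ref{thm:main}: it is not provable in ZFC that
$\mathsf U_{\mathrm{fin}}(\mathcal O,\mathrm T)$ implies
$\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$. Recall three cardinals. For
$f,g\in\mathbb N^{\mathbb N}$ write $f\le^*g$ if $f(n)\le g(n)$ for almost all $n$. Then
$\mathfrak b$ is the least cardinality of a subset of $\mathbb N^{\mathbb N}$ that has no upper bound
under $\le^*$, and $\mathfrak d$ is the least cardinality of a set $D\subseteq\mathbb N^{\mathbb N}$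
such that every $f\in\mathbb N^{\mathbb N}$ satisfies $f\le^*g$ for some $g\in D$. A set
$S\subseteq\mathbb N$ \emph{splits} $A$ if $A\cap S$ and $A\setminus S$ are both infinite, and
$\mathfrak s$ is the least cardinality of a family of subsets of $\mathbb N$ such that every infinite
$A\subseteq\mathbb N$ is split by some member of the family. The inequality
$\mathfrak s\le\mathfrak d$ is a theorem of ZFC, and $\mathfrak b<\mathfrak s$ is consistent
\cite{Shelah}; for both see \cite{Blass}.

\begin{proposition}\label{prop:ufin}
If $\mathfrak b<\mathfrak s$, then some set of reals $X$ satisfies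
$\mathsf U_{\mathrm{fin}}(\mathcal O,\mathrm T)$ but not
$\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$.
\end{proposition}

\begin{proof}
Let $X\subseteq\mathbb N^{\mathbb N}$ be a set of nondecreasing functions with $|X|=\mathfrak b$ that
has no upper bound under $\le^*$. To get one, replace each member $f$ of an unbounded set of size
$\mathfrak b$ by $n\mapsto\max_{k\le n}f(k)$. The new set is unbounded and has at most $\mathfrak b$
elements, hence exactly $\mathfrak b$. Since finite sets have upper bounds, $X$ is infinite, and it is
a set of reals.

\emph{$X$ does not satisfy $\mathsf U_{\mathrm{fin}}(\mathcal O,\Gamma)$.} There is $n_0$ such that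
for all $n\ge n_0$ the set $\{x(n):x\in X\}$ is unbounded. Otherwise it would be bounded for
infinitely many $n$, hence for all $n$ by monotonicity, and $X$ would have an upper bound. So the
open covers
\[
\mathcal U_n=\bigl\{\{x\in X:x(n)\le m\}:m\in\mathbb N\bigr\}\qquad(n\ge n_0)
\]
have no finite subcovers. Suppose that finite $\mathcal F_n\subseteq\mathcal U_n$ are such that
$\{\bigcup\mathcal F_n:n\ge n_0\}\in\Gamma$. If $\mathcal F_n\ne\emptyset$, then
$\bigcup\mathcal F_n=\{x:x(n)\le g(n)\}$ for some $g(n)\in\mathbb N$. As a $\gamma$-cover is
infinite, there are $n_1<n_2<\cdots$ such that the sets $\mathcal F_{n_j}$ are nonempty and the sets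
$\{x:x(n_j)\le g(n_j)\}$ are distinct. Each $x\in X$ belongs to almost all of them. Let
$h(n)=g(\min\{n_j:n_j\ge n\})$. Given $x\in X$, for almost all $n$ we have, with
$n_j=\min\{n_l:n_l\ge n\}$,
\[
x(n)\le x(n_j)\le g(n_j)=h(n).
\]
So $h$ is an upper bound of $X$, a contradiction.

\emph{$X$ satisfies $\mathsf U_{\mathrm{fin}}(\mathcal O,\mathrm T)$.} The idea is to code the
membership of $x$ in finite unions by a function $f_x$, to use $|X|<\mathfrak s$ to find infinitely
many $n$ on which these functions form a chain, and to use $|X|<\mathfrak d$ to make the selected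
unions an $\omega$-cover. Let $\mathcal U_n$ ($n\in\mathbb N$) be open covers of $X$ without finite
subcovers. Choose countable subcovers $\{O_{n,m}:m\in\mathbb N\}\subseteq\mathcal U_n$, put
$W_{n,m}=\bigcup_{j\le m}O_{n,j}\ne X$ and, for $x\in X$,
\[
f_x(n)=\min\{m:x\in W_{n,m}\}.
\]
Since $X$ is infinite and $|X|<\mathfrak s$, there are fewer than $\mathfrak s$ pairs $(x,y)$ in
$X\times X$. So there is an infinite $A\subseteq\mathbb N$ that is split by none of the sets
$\{n:f_x(n)\le f_y(n)\}$ ($x,y\in X$). Hence, for all $x,y\in X$,
\begin{equation}\label{eq:chain}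
f_x\le f_y\text{ on almost all of }A\qquad\text{or}\qquad f_y\le f_x\text{ on almost all of }A.
\end{equation}
Since $|X|<\mathfrak s\le\mathfrak d$, the functions $f_x$ restricted to the countably infinite set
$A$ are not dominating. So there is $g:A\to\mathbb N$ such that for every $x\in X$,
$f_x(n)\le g(n)$ for infinitely many $n\in A$. Let $\mathcal F_n=\{O_{n,j}:j\le g(n)\}$ for
$n\in A$, and $\mathcal F_n=\emptyset$ for $n\notin A$. Then $\bigcup\mathcal F_n=W_{n,g(n)}$ for
$n\in A$, and
\[
x\in W_{n,g(n)}\iff f_x(n)\le g(n)\qquad(x\in X,\ n\in A).
\]
We show that $\mathcal V=\{\bigcup\mathcal F_n:n\in\mathbb N\}$ is a $\tau$-cover. Its members are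
open and different from $X$. Let $F\subseteq X$ be finite and nonempty. By \eqref{eq:chain} there is
$z\in F$ such that, for all $x\in F$, $f_x\le f_z$ on almost all of $A$. For infinitely many
$n\in A$ we have $f_z(n)\le g(n)$, so for almost all of these $n$ we have $F\subseteq W_{n,g(n)}$.
Thus $\mathcal V$ is an $\omega$-cover, and it is large by Fact~\ref{fact:covers}(ii). Let
$x,y\in X$, where by \eqref{eq:chain} we may assume that $f_x\le f_y$ on almost all of $A$. Then
$\{n\in A:f_y(n)\le g(n)<f_x(n)\}$ is finite, so only finitely many members of $\mathcal V$ contain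
$y$ and not $x$. (The empty set, if it is a member of $\mathcal V$, contains no point.) Hence
$\mathcal V\in\mathrm T$.
\end{proof}

\begin{remark}
This proof uses the freedom to take $\mathcal F_n=\emptyset$ for all $n\notin A$. In
Proposition~\ref{prop:half} this is exactly what the hypothesis rules out: $\mathsf S_1$ forces each
cover $\mathcal U^i_n$ to contribute a member, so neither half can be passed over.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Blass}
A.~Blass, \emph{Combinatorial cardinal characteristics of the continuum}.

\bibitem{MST}
Heike Mildenberger, Saharon Shelah, and Boaz Tsaban, \emph{The combinatorics of tau-covers},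
arXiv:math/0409068 (2004).

\bibitem{Shelah}
S.~Shelah, \emph{On cardinal invariants of the continuum} (1984).

\end{thebibliography}

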